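\title{Almost all graphs are determined by their eigenvalues and angles}

\begin{abstract}
The invariant $\mathrm{EA}$ of a graph consists of the spectrum of its adjacency matrix together with the multiset, over all vertices $x$, of the sequences of angles between the basis vector $e_x$ and the eigenspaces. We prove that a uniformly random labeled graph on $n$ vertices is determined up to isomorphism by $\mathrm{EA}$ with probability $1-O(\log\log n/\sqrt{\log n})$. The angles determine the entries of a rank-one spectral projection up to sign, the sign is constant along each irreducible factor of the characteristic polynomial, and signs are invisible modulo $2$. We therefore factor the characteristic polynomial over the $2$-adic numbers, show that the factors lying over irreducible polynomials of large degree over $\mathbb F_2$ are irreducible with high probability, and handle the remaining part of bounded dimension by a counting argument with vertex degrees. No irreducibility over $\mathbb Q$ is assumed.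
\end{abstract}

\section{The invariant and the results}\label{sec:intro}

All graphs in this paper are finite, simple and undirected. Let $G$ be a graph on $V(G)=\{1,\dots,n\}$ with adjacency matrix $A$, let $\mu_1>\dots>\mu_m$ be the distinct eigenvalues of $A$, and let $P_i$ be the orthogonal projection onto the eigenspace of $\mu_i$, so that $A=\sum_i\mu_iP_i$ and $\sum_iP_i=I$. The multiset of eigenvalues of $A$ is $\operatorname{Spec}G$. For a vertex $x$ with standard basis vector $e_x$, the squared cosine of the angle between $e_x$ and the $i$th eigenspace is $\|P_ie_x\|^2=P_i(x,x)$. The \emph{angle sequence} of $x$ is $P_*(x,x)=(P_1(x,x),\dots,P_m(x,x))$, and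
\[
\mathrm{EA}(G)=\Bigl(\operatorname{Spec}G,\ \{\!\{P_*(x,x)\}\!\}_{x\in V(G)}\Bigr)
\]
consists of the eigenvalues and the multiset of angle sequences. The graph $G$ is \emph{identified by $\mathrm{EA}$} if every graph $H$ with $\mathrm{EA}(H)=\mathrm{EA}(G)$ is isomorphic to $G$. \emph{Almost all} graphs have a property if the random graph $G\sim\mathcal G(n,1/2)$, a uniformly distributed labeled graph on $n$ vertices, has it with probability tending to $1$ as $n\to\infty$. The question we answer comes from \cite{AFKV}: \emph{are almost all graphs identified by $\mathrm{EA}$?}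

The invariant omits the off-diagonal entries $P_i(x,y)=\langle P_ie_x,P_ie_y\rangle$, which record the angles between the projections themselves. Together with the diagonal entries and the eigenvalues they would return $A$ through $A=\sum_i\mu_iP_i$. The question is thus how much of the off-diagonal information is forced by the diagonal.

It is convenient to fix the labels. Call a real symmetric $n\times n$ matrix $A'$, with spectral projections $P'_i$, a \emph{mate} of $A$ if $A'$ has the same spectrum as $A$ and $P'_*(x,x)=P_*(x,x)$ for every $x$. Then $\mathrm{EA}(H)=\mathrm{EA}(G)$ holds exactly when the vertices of $H$ can be labeled by $1,\dots,n$ so that its adjacency matrix is a mate of $A$. Mates have a description without eigenvectors.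

\begin{lemma}\label{lem:walks}
A real symmetric matrix $A'$ is a mate of $A$ if and only if $(A'^k)(x,x)=(A^k)(x,x)$ for all $k\ge1$ and all $x$.
\end{lemma}

\begin{proof}
If $A'$ is a mate, both sides equal $\sum_i\mu_i^kP_i(x,x)$. Conversely, equal diagonals give $\operatorname{tr}A'^k=\operatorname{tr}A^k$ for all $k$, so the spectra agree by Newton's identities. Then $P_i=p_i(A)$ and $P'_i=p_i(A')$ for the same polynomial $p_i(t)=\prod_{j\ne i}(t-\mu_j)/(\mu_i-\mu_j)$, and the diagonals of $P_i$ and $P_i'$ agree.
\end{proof}

So $\mathrm{EA}$ records, for every vertex, the number of closed walks of each length that start there; $k=2$ gives the degree and $k=3$ twice the number of triangles through the vertex. This is more than the spectrum: the star $K_{1,4}$ and the disjoint union $C_4\sqcup K_1$ both have eigenvalues $2,0,0,0,-2$, but different degrees. It is less than the isomorphism type: the $4\times4$ rook graph and the Shrikhande graph have the same $\mathrm{EA}$ (Section~\ref{sec:proofs}). A short argument in Section~\ref{sec:signs} shows that $G$ is identified by $\mathrm{EA}$ whenever its characteristic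 polynomial is irreducible over $\mathbb Q$. A random graph offers no visible reason for this polynomial to factor, so one guesses that the answer is yes. It is, and the proof given here is unconditional: it replaces irreducibility over $\mathbb Q$ by a $2$-adic statement that we can prove.

\begin{theorem}\label{thm:main}
Let $G\sim\mathcal G(n,1/2)$ have adjacency matrix $A$. With probability tending to $1$ the following holds: every graph $H$ on $V(G)$ whose adjacency matrix $A'$ is a mate of $A$ satisfies $A'=A$. In particular, almost all graphs are identified by $\mathrm{EA}$.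
\end{theorem}

To state the refinements, let $\varphi(t)=\det(tI-A)$, let a bar denote reduction modulo $2$, and write $\bar\varphi=\prod_\pi\pi^{m_\pi}$ with distinct irreducible $\pi\in\mathbb F_2[t]$. By Hensel's lemma (recalled in Section~\ref{sec:adic}) there is a unique factorization $\varphi=\prod_{\pi\mid\bar\varphi}\Phi_\pi$ into monic polynomials $\Phi_\pi\in\mathbb Z_2[t]$ over the $2$-adic integers with $\Phi_\pi\equiv\pi^{m_\pi}\pmod2$. We call the $\Phi_\pi$ the \emph{Hensel factors} of $G$. A \emph{signed graph} is a symmetric matrix with zero diagonal and entries in $\{0,\pm1\}$.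

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The failure probability in Theorem~\ref{thm:main} is $O(\log\log n/\sqrt{\log n})$. On the other hand, for $n\ge16$ at least a fraction $2^{136-16n}$ of the labeled graphs on $n$ vertices is not identified by $\mathrm{EA}$.
\item[(b)] With probability tending to $1$ the sequences $P_*(x,x)$, $x\in V(G)$, are pairwise distinct. So if $\mathrm{EA}(H)=\mathrm{EA}(G)$, the isomorphism $G\to H$ is unique and is read off from the angle sequences.
\item[(c)] With probability tending to $1$, the signed graphs that are mates of $A$ are exactly the matrices $SAS$ with $S$ a diagonal $\pm1$ matrix.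
\item[(d)] A graph is identified by $\mathrm{EA}$ if its characteristic polynomial is irreducible over $\mathbb Q$. It is also identified if all its Hensel factors are irreducible over $\mathbb Q_2$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:signs} and~\ref{sec:adic} are deterministic; they prove part~(d) and end with the plan of the probabilistic argument, which occupies Sections~\ref{sec:isotropic}--\ref{sec:small}. Section~\ref{sec:proofs} assembles the theorems.

\section{One sign for each irreducible factor}\label{sec:signs}

In this section and the next, $A$ is the adjacency matrix of a fixed graph and $A'$ is a mate of $A$ with integer entries. Both have characteristic polynomial $\varphi$. We index spectral projections by eigenvalues, writing $P_\mu$ and $P'_\mu$. Their entries lie in the splitting field $K\subset\mathbb R$ of $\varphi$ over $\mathbb Q$, by the interpolation formula in the proof of Lemma~\ref{lem:walks}. We fix an embedding of $K$ into an algebraic closure $\overline{\mathbb Q}_2$ of $\mathbb Q_2$ and read identities between elements of $K$ in $\overline{\mathbb Q}_2$ when needed.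

If $\mu$ is a simple eigenvalue, then $P_\mu=zz^T$ for a unit vector $z$, so $P_\mu(x,y)^2=P_\mu(x,x)P_\mu(y,y)$, and the same holds for $P'_\mu$. Hence $P'_\mu(x,y)=\pm P_\mu(x,y)$: the diagonal determines the off-diagonal entries up to sign. The difficulty is that the sign may depend on $\mu$, and the sum $A(x,y)=\sum_\mu\mu P_\mu(x,y)$ can be changed completely by independent signs. To tie the signs together we write $P_\mu(x,y)$, for all simple $\mu$ at once, as the value at $\mu$ of one rational function with integer coefficients.

\begin{lemma}\label{lem:sign}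
Let $F$ be $\mathbb Q$ or $\mathbb Q_2$, and let $\Phi\in F[t]$ be an irreducible factor of $\varphi$ that is coprime to $\varphi/\Phi$. Then for all $x,y$ there is $\varepsilon=\varepsilon(x,y)\in\{\pm1\}$ such that $P'_\mu(x,y)=\varepsilon P_\mu(x,y)$ for every root $\mu$ of $\Phi$.
\end{lemma}

\begin{proof}
An irreducible polynomial in characteristic $0$ has distinct roots, and the roots of $\Phi$ are not roots of $\varphi/\Phi$. So they are simple eigenvalues of $A$ and of $A'$. Let $g,g'\in\mathbb Z[t]$ be the $(x,y)$ entries of the adjugates $\operatorname{adj}(tI-A)$ and $\operatorname{adj}(tI-A')$. We have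
\[
\operatorname{adj}(tI-A)=\varphi(t)\,(tI-A)^{-1}=\sum_\nu\frac{\varphi(t)}{t-\nu}\,P_\nu ,
\]
and at a simple eigenvalue $t=\mu$ the polynomial $\varphi(t)/(t-\nu)$ vanishes for $\nu\ne\mu$ and equals the derivative $\dot\varphi(\mu)\ne0$ for $\nu=\mu$. Thus $g(\mu)=\dot\varphi(\mu)P_\mu(x,y)$ and $g'(\mu)=\dot\varphi(\mu)P'_\mu(x,y)$. Since $P'_\mu(x,y)^2=P_\mu(x,y)^2$, the polynomial $(g'-g)(g'+g)$ vanishes at each of the distinct roots of $\Phi$, so it is divisible by $\Phi$ in $F[t]$. As $\Phi$ is irreducible, it divides $g'-\varepsilon g$ for some $\varepsilon\in\{\pm1\}$. Evaluate at $\mu$ and divide by $\dot\varphi(\mu)$.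
\end{proof}

\begin{proof}[Proof of the first criterion in Theorem~\ref{thm:more}(d)]
Let $\varphi$ be irreducible over $\mathbb Q$ and let $A'$ be the adjacency matrix of a graph. Lemma~\ref{lem:sign} with $\Phi=\varphi$ gives $A'(x,y)=\sum_\mu\mu P'_\mu(x,y)=\varepsilon(x,y)A(x,y)$. Both matrices have entries in $\{0,1\}$, so $A'=A$.
\end{proof}

With two factors there are two signs, and they can interact.

\begin{example}\label{ex:path}
Let $G$ be the path $1-2-3-4$ and let $\rho$ be the permutation matrix of its reversal. On vectors $(a,b,b,a)$ the matrix $A$ acts by $(a,b)\mapsto(b,a+b)$, and on vectors $(a,b,-b,-a)$ by $(a,b)\mapsto(b,a-b)$. Hence $\varphi=(t^2-t-1)(t^2+t-1)$, and the sums of the $P_\mu$ over the roots of the two factors are $E_+=\frac12(I+\rho)$ and $E_-=\frac12(I-\rho)$. The decomposition $A=AE_++AE_-$ reads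
\[
A(1,2)=\tfrac12+\tfrac12=1,\qquad A(1,3)=\tfrac12-\tfrac12=0 .
\]
Since $\rho$ is an automorphism, vertices $2$ and $3$ have the same angle sequence, so exchanging their labels produces a mate $A'$, the path $1-3-2-4$. For it $A'(1,2)=\frac12-\frac12=0$: at the pair $(1,2)$ the sign is $+1$ for the first factor and $-1$ for the second. The mate is isomorphic to $G$, but $A'\ne A$, even modulo $2$.
\end{example}

The example suggests the remedy. If the pieces $AE_\pm$ had integer entries, a change of sign would not alter them modulo $2$, and $A'\equiv A\pmod2$ would follow; for $0/1$ matrices this is $A'=A$. The denominator $2$ appears because the two factors are congruent modulo $2$. We therefore want a factorization of $\varphi$ into irreducible factors that are pairwise coprime modulo $2$. The finest factorization into factors pairwise coprime modulo $2$ exists over $\mathbb Z_2$: it is the factorization into Hensel factors.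

\section{The $2$-adic reduction}\label{sec:adic}

We use four standard facts about $\mathbb Z_2$, a complete discrete valuation ring with maximal ideal $2\mathbb Z_2$, residue field $\mathbb F_2$ and fraction field $\mathbb Q_2$.
\begin{enumerate}
\item[(H1)] (Hensel's lemma.) If $f\in\mathbb Z_2[t]$ is monic and $\bar f$ is a product of pairwise coprime monic polynomials, this factorization lifts uniquely to a factorization of $f$ into monic polynomials in $\mathbb Z_2[t]$.
\item[(H2)] Monic $f_1,f_2\in\mathbb Z_2[t]$ with coprime reductions generate the unit ideal. Indeed, $\mathbb Z_2[t]/(f_1,f_2)$ is a finitely generated $\mathbb Z_2$-module that vanishes modulo $2$, so it is zero by Nakayama's lemma.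
\item[(H3)] (Gauss's lemma.) A monic $f\in\mathbb Z_2[t]$ that is reducible over $\mathbb Q_2$ is a product of two nonconstant monic polynomials in $\mathbb Z_2[t]$.
\item[(H4)] For $q=2^\ell$ the ring of integers $\mathcal O\supset\mathbb Z_2$ of the unramified extension of $\mathbb Q_2$ of degree $\ell$ is a complete discrete valuation ring with maximal ideal $2\mathcal O$ and residue field $\mathbb F_q$. If $f\in\mathcal O[t]$ is monic, every simple root of $\bar f$ in $\mathbb F_q$ lifts to a root of $f$ in $\mathcal O$.
\end{enumerate}

On $\mathbb F_2^n$ put $u\cdot v=\sum_xu_xv_x$; the \emph{weight} of $u$ is the number of its nonzero coordinates. A matrix over $\mathbb F_2$ is \emph{alternating} if it is symmetric with zero diagonal. The matrix $\bar A$ is alternating, so it is self-adjoint, $\bar Au\cdot v=u\cdot\bar Av$, and $u\cdot\bar Au=0$ for all $u$ because the terms $(x,y)$ and $(y,x)$ cancel. \emph{Invariant} means invariant under $\bar A$. For an irreducible $\pi\in\mathbb F_2[t]$ we always write $\ell=\deg\pi$ and $q=2^\ell$, so that $\mathbb F_2[t]/(\pi)\cong\mathbb F_q$. The \emph{$\pi$-primary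 component} is $V_\pi=\ker\pi(\bar A)^{m_\pi}$; it is invariant, $\dim V_\pi=m_\pi\ell$, and $\mathbb F_2^n=\bigoplus_\pi V_\pi$.

By (H2) there are $h_\pi\in\mathbb Z_2[t]$ with $h_\pi\equiv1\bmod\Phi_\pi$ and $h_\pi\equiv0\bmod\varphi/\Phi_\pi$. Put $E_\pi=h_\pi(A)$ and $E'_\pi=h_\pi(A')$. These are symmetric matrices with entries in $\mathbb Z_2$; this integrality is what failed in Example~\ref{ex:path}. Reducing the two congruences modulo $2$ shows that $\bar E_\pi$ is the identity on $V_\pi$ and zero on the other primary components. Since $\bar E_\pi$ is symmetric, $u\cdot u'=\bar E_\pi u\cdot u'=u\cdot\bar E_\pi u'=0$ for $u\in V_\pi$, $u'\in V_{\pi'}$, $\pi\ne\pi'$. So the primary decomposition is orthogonal, and the form is nondegenerate on each $V_\pi$.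

\begin{lemma}\label{lem:mod2}
If $\Phi_\pi$ is irreducible over $\mathbb Q_2$, then $E'_\pi\equiv E_\pi$ and $A'E'_\pi\equiv AE_\pi\pmod2$.
\end{lemma}

\begin{proof}
For every polynomial $p$ over $\overline{\mathbb Q}_2$ we have $p(A)=\sum_\mu p(\mu)P_\mu$, and $h_\pi(\mu)$ is $1$ at the roots of $\Phi_\pi$ and $0$ at the other eigenvalues. Hence $A^kE_\pi=\sum\mu^kP_\mu$ and $A'^kE'_\pi=\sum\mu^kP'_\mu$, both sums over the roots of $\Phi_\pi$. By (H2), $\Phi_\pi$ is coprime to $\varphi/\Phi_\pi$, so Lemma~\ref{lem:sign} gives $(A'^kE'_\pi)(x,y)=\pm(A^kE_\pi)(x,y)$. Both numbers lie in $\mathbb Z_2$, so they are congruent modulo $2$. Take $k=0$ and $k=1$.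
\end{proof}

We cannot expect all Hensel factors to be irreducible. The next statement locates the difference $\bar A'-\bar A$ when only some are.

\begin{proposition}\label{prop:rows}
Let $\mathcal P$ be a set of irreducible factors $\pi$ of $\bar\varphi$ for which $\Phi_\pi$ is irreducible over $\mathbb Q_2$. Put $M=\bigoplus_{\pi\notin\mathcal P}V_\pi$ and $N=\bar A'-\bar A$. Then all rows of $N$ lie in the invariant subspace $M$; in particular $\operatorname{rank}N\le\dim M$.
\end{proposition}

\begin{proof}
Let $\bar F=\sum_{\pi\in\mathcal P}\bar E_\pi$ and $\bar F'=\sum_{\pi\in\mathcal P}\bar E'_\pi$. Lemma~\ref{lem:mod2} gives $\bar F'=\bar F$ and $\bar A'\bar F'=\bar A\bar F$, so $N\bar F=0$. Thus $N=N(I-\bar F)$, and transposing, $N=(I-\bar F)N$. The matrix $I-\bar F$ is a projection onto $M$, so the columns of $N$ lie in $M$, and $N$ is symmetric.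
\end{proof}

\begin{proof}[Proof of the second criterion in Theorem~\ref{thm:more}(d)]
If all $\Phi_\pi$ are irreducible, then $M=0$ is allowed in Proposition~\ref{prop:rows}, so $A'\equiv A\pmod2$, and $A'=A$ when $A'$ is the adjacency matrix of a graph.
\end{proof}

One further constraint on $N$ is not $2$-adic. Say that an alternating matrix $N$ is \emph{balanced} for $A$ if
\begin{equation}\label{eq:balanced}
\sum_{y:\,N(x,y)=1}\bigl(1-2A(x,y)\bigr)=0\qquad\text{for all }x,
\end{equation}
that is, if exactly half of the vertices $y$ with $N(x,y)=1$ are neighbors of $x$ in $G$.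

\begin{lemma}\label{lem:balanced}
Let the mate $A'$ be a signed graph and let $|A'|$ be the matrix of absolute values of its entries. Then $N=\bar A'-\bar A$ is alternating and balanced for $A$, and $N=0$ if and only if $|A'|=A$.
\end{lemma}

\begin{proof}
The $0/1$ matrices $|A'|$ and $A$ differ exactly where $N(x,y)=1$, and there $|A'|(x,y)-A(x,y)=1-2A(x,y)$. Their row sums agree by Lemma~\ref{lem:walks}: $\sum_y|A'(x,y)|=(A'^2)(x,x)=(A^2)(x,x)=\sum_yA(x,y)$.
\end{proof}

How can a Hensel factor be shown to be irreducible? Reduction modulo $2$ is not enough. In the expansion of $\det(tI-A)$ over permutations, $\sigma$ and $\sigma^{-1}$ contribute equal terms, so modulo $2$ only involutions survive, and an involution with $k$ transpositions contributes a multiple of $t^{n-2k}$. A polynomial in $t^2$ over $\mathbb F_2$ is a square, so $\bar\varphi$ has the form $\psi^2$ or $t\psi^2$, and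
\begin{equation}\label{eq:even}
m_\pi\text{ is even for every }\pi\ne t .
\end{equation}
The simplest shape of a Hensel factor is thus $\Phi_\pi\equiv\pi^2$, and irreducibility must be detected modulo $4$.

\begin{example}\label{ex:six}
Let $G$ consist of the triangle $1,2,3$ and the edges $14$, $45$, $26$. Expanding the determinant along the row of a pendant vertex $u$ with neighbor $v$ gives $\varphi_G=t\varphi_{G-u}-\varphi_{G-u-v}$. Starting from $t^3-3t-2$ for the triangle, $t^2-1$ for an edge and $t^3-2t$ for the path $3-2-6$, we get successively, for the subgraphs induced on $\{1,2,3,6\}$, on $\{1,2,3,4,6\}$ and for $G$,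
\[
t^4-4t^2-2t+1,\qquad t^5-5t^3-2t^2+3t,\qquad \varphi=t^6-6t^4-2t^3+7t^2+2t-1 .
\]
With $p=t^3-3t-1$ we have $\varphi=p^2-2(t+1)^2$, and $\bar p=\pi=t^3+t+1$ is irreducible over $\mathbb F_2$. So there is one Hensel factor $\Phi_\pi=\varphi$, with $m_\pi=2$. If it were reducible, (H3) would give $\varphi=(p+2a)(p+2b)$ with $a,b\in\mathbb Z_2[t]$, since both factors must reduce to $\pi$. Subtracting $p^2$ and dividing by $2$ gives $-(t+1)^2=p(a+b)+2ab$, so $\pi$ would divide $(t+1)^2$ in $\mathbb F_2[t]$, which is false. Hence $\varphi$ is irreducible over $\mathbb Q_2$ and $G$ is identified by $\mathrm{EA}$.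
\end{example}

The same computation shows in general: if $\Phi_\pi=p^2+2r$ with $\bar p=\pi$ is reducible, then $\pi\mid\bar r$. This is one condition in $\mathbb F_q$, or $\ell$ conditions over $\mathbb F_2$, so for a random graph it should have probability exponentially small in $\ell$. This leads to the plan of the proof. Fix a threshold $D\ge1$ and let $M_D=\bigoplus_{\deg\pi\le D}V_\pi$.
\begin{enumerate}
\item[(1)] Outside an event of probability about $2^{-D/2}$, every $\Phi_\pi$ with $\deg\pi>D$ is irreducible (Section~\ref{sec:large}). Then the rows of $N$ lie in $M_D$.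
\item[(2)] For $\deg\pi\le D$ the estimate in (1) is too weak. Instead, $\dim M_D$ is bounded in terms of $D$ outside an event of probability about $2^{-D}$. An invariant subspace of bounded dimension has no nonzero vector of small weight, so $N$ has bounded rank and dense nonzero rows, and such an $N\ne0$ is too unlikely to be balanced (Section~\ref{sec:small}).
\end{enumerate}
Both steps need bounds on the primary decomposition of $\bar A$ that do not depend on $n$. These come next.

\section{Isotropic invariant subspaces}\label{sec:isotropic}

From now on $G\sim\mathcal G(n,1/2)$. The map $A\mapsto\bar A$ is a bijection from adjacency matrices to alternating matrices, so $\bar A$ is uniformly distributed on an $\mathbb F_2$-vector space of dimension $\binom n2$. This is where the edge probability $1/2$ enters: conditioned on linear equations, $\bar A$ is uniform on a coset.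

We want to bound the probability that $m_\pi$ is large by a first-moment count of invariant subspaces. A $k$-dimensional subspace has a basis among $2^{nk}$ tuples, while prescribing $\bar A$ on it costs only about $2^{-nk+k^2/2}$, because $\bar A$ is alternating; the naive count loses a factor $2^{k^2/2}$. The loss disappears if we count only subspaces $U$ that are \emph{isotropic}, meaning $u\cdot u'=0$ for all $u,u'\in U$. (Then $U\subset U^\perp$, so $\dim U\le n/2$.) We first show that such subspaces exist inside each primary component, and then count them.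

\begin{lemma}\label{lem:cyclic}
Let $X$ be a finite-dimensional $\mathbb F_2$-space with a symmetric bilinear form, and let $T$ be a self-adjoint operator on $X$ with $u\cdot Tu=0$ for all $u$. If $\pi\ne t$ is irreducible and $\pi(T)u=0$, then $\mathbb F_2[T]u$ is isotropic.
\end{lemma}

\begin{proof}
Since $T^iu\cdot T^{i'}u=u\cdot T^{i+i'}u$, it suffices to show $u\cdot T^ju=0$ for $j\ge0$. In the finite field $\mathbb F_2[t]/(\pi)$ the class of $t$ is invertible and every element is a square, so $t^j\equiv t\,p(t)^2\bmod\pi$ for some polynomial $p$. Then $u\cdot T^ju=p(T)u\cdot T\,p(T)u=0$.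
\end{proof}

For $\pi=t$ the lemma fails (take $T=0$ and $u\cdot u=1$), and this case needs its own argument below.

\begin{lemma}\label{lem:half}
For every irreducible $\pi$ and every $s\le m_\pi/2$ there is an isotropic invariant subspace on which $\bar A$ has characteristic polynomial $\pi^s$.
\end{lemma}

\begin{proof}
Let $U$ be a maximal isotropic invariant subspace of $V_\pi$. By self-adjointness $U^\perp\cap V_\pi$ is invariant, and it contains $U$. The quotient $X=(U^\perp\cap V_\pi)/U$ inherits the form and an operator $T$ that is self-adjoint with $u\cdot Tu=0$ and is killed by a power of $\pi$. Since the form is nondegenerate on $V_\pi$, we have $\dim X=m_\pi\ell-2\dim U$. The preimage of an isotropic $T$-invariant subspace of $X$ is isotropic and invariant, so by maximality $X$ has no nonzero isotropic $T$-invariant subspace.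

Let $\pi\ne t$. If $X\ne0$, there is $u\ne0$ with $\pi(T)u=0$, and $\mathbb F_2[T]u$ is isotropic by Lemma~\ref{lem:cyclic}, a contradiction. So $X=0$ and $\dim U=m_\pi\ell/2$.

Let $\pi=t$, so that $T$ is nilpotent. The map $u\mapsto u\cdot u$ is additive, hence $\mathbb F_2$-linear. If $\dim\ker T\ge2$, it vanishes at some nonzero $u\in\ker T$, which spans an isotropic invariant line, a contradiction. So $T$ has at most one Jordan block. If $T\ne0$, then $\ker T$ is spanned by a vector $u=Tz$, and $u\cdot u=z\cdot Tu=0$, again a contradiction. Hence $T=0$, $\dim X\le1$ and $\dim U=\lfloor m_t/2\rfloor$.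

In both cases $\bar A|_U$ has characteristic polynomial $\pi^{\lfloor m_\pi/2\rfloor}$. All composition factors of the $\mathbb F_2[t]$-module $U$ are $\mathbb F_2[t]/(\pi)$, and the $s$th term of a composition series is the required subspace.
\end{proof}

Put $d_k=nk-k(k+1)/2=\binom n2-\binom{n-k}2$. The point of the next two lemmas is that the same exponent appears in both.

\begin{lemma}\label{lem:prescribe}
For linearly independent $u_1,\dots,u_k\in\mathbb F_2^n$ and arbitrary $y_1,\dots,y_k$, we have $\Pr(\bar Au_i=y_i\text{ for all }i)\le2^{-d_k}$.
\end{lemma}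

\begin{proof}
The solution set is empty or a coset of the space of alternating matrices that kill $U=\operatorname{span}(u_i)$. These matrices correspond to alternating bilinear forms on $\mathbb F_2^n/U$, so they form a space of dimension $\binom{n-k}2$.
\end{proof}

\begin{lemma}\label{lem:tuples}
The number of linearly independent tuples $(u_1,\dots,u_k)$ spanning an isotropic subspace of $\mathbb F_2^n$ is at most $2\cdot2^{d_k}$. If $u_1=w$ is prescribed and $w$ is not the all-ones vector $\mathbf1$, the number is at most $2\cdot2^{d_k-(n-1)}$.
\end{lemma}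

\begin{proof}
We may assume $k\le n/2$. Let $U_i=\operatorname{span}(u_1,\dots,u_i)$. Since $u\cdot u=u\cdot\mathbf1$, the vector $u_{i+1}$ lies in $U_i^\perp\cap\mathbf1^\perp$, which has $2^{n-1-i}$ elements if $\mathbf1\notin U_i$ and $2^{n-i}$ elements otherwise. Tuples with $\mathbf1\notin U_{k-1}$ number at most $\prod_{i=0}^{k-1}2^{n-1-i}=2^{d_k}$. Consider tuples with $\mathbf1\in U_j\setminus U_{j-1}$ for a given $1\le j\le k-1$. Then $u_j\in\mathbf1+U_{j-1}$ has $2^{j-1}$ choices in place of the factor $2^{n-j}$ in the product, and each of the $k-j$ later factors at most doubles. So there are at most $2^{d_k}2^{k+j-1-n}$ such tuples, and the sum over $j\le k-1$ is at most $2^{d_k}2^{2k-1-n}\le2^{d_k}$. If $u_1=w\ne\mathbf1$ is prescribed, only $j\ge2$ occurs, and the factor $2^{n-1}$ for the choice of $u_1$ drops out of every bound.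
\end{proof}

\begin{proposition}\label{prop:count}
Let $\pi$ be irreducible and $s\ge1$. The expected number of isotropic invariant subspaces on which $\bar A$ has characteristic polynomial $\pi^s$ is at most $8q^{-s}$, and for $s=1$ at most $2/(q-1)$. Consequently $\Pr(m_\pi\ge2s)\le8q^{-s}$.
\end{proposition}

\begin{proof}
Let $k=s\ell$ and let $\mathcal T\subset M_k(\mathbb F_2)$ be the set of matrices with characteristic polynomial $\pi^s$. Count pairs consisting of an independent tuple $(u_1,\dots,u_k)$ with isotropic span and a matrix $Z\in\mathcal T$ such that $\bar Au_i=\sum_jZ_{ji}u_j$ for all $i$. By Lemmas~\ref{lem:prescribe} and~\ref{lem:tuples} the expected number of pairs is at most $2|\mathcal T|$. Each subspace in the statement gives one pair for each of its $|GL_k(\mathbb F_2)|$ ordered bases. So the expectation is at most $2|\mathcal T|/|GL_k(\mathbb F_2)|$.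

To bound $|\mathcal T|$ we use the Jordan--Chevalley decomposition: over a perfect field every square matrix $Z$ is uniquely $Z_s+Z_n$ with $Z_s$ of squarefree minimal polynomial, $Z_n$ nilpotent and $Z_sZ_n=Z_nZ_s$, and $Z_s$ has the characteristic polynomial of $Z$. For $Z\in\mathcal T$ the minimal polynomial of $Z_s$ is $\pi$, so $Z_s$ makes $\mathbb F_2^k$ an $s$-dimensional vector space over $\mathbb F_2[t]/(\pi)=\mathbb F_q$. Any two such structures are isomorphic, so the possible $Z_s$ form one conjugacy class. The matrices commuting with $Z_s$ are the $\mathbb F_q$-linear maps, a ring isomorphic to $M_s(\mathbb F_q)$, so the class has $|GL_k(\mathbb F_2)|/|GL_s(\mathbb F_q)|$ elements. The number of nilpotent matrices in $M_s(\mathbb F_q)$ is $q^{s^2-s}$ by the theorem of Fine and Herstein \cite{FH}, and $|GL_s(\mathbb F_q)|=q^{s^2}\prod_{i=1}^s(1-q^{-i})$. Therefore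
\[
\frac{|\mathcal T|}{|GL_k(\mathbb F_2)|}\le q^{-s}\prod_{i=1}^s(1-q^{-i})^{-1}\le4q^{-s},
\]
because $\prod_{i\ge1}(1-2^{-i})\ge\frac12\bigl(1-\sum_{i\ge2}2^{-i}\bigr)=\frac14$. For $s=1$ the middle expression is $1/(q-1)$. The last claim follows from Lemma~\ref{lem:half} and Markov's inequality.
\end{proof}

\section{Hensel factors over polynomials of large degree}\label{sec:large}

Fix $D\ge1$. An irreducible $\pi$ of degree $\ell>D$ has $\ell\ge2$, so $\pi\ne t$, and there are at most $2^\ell$ such $\pi$ of degree $\ell$. The goal is Proposition~\ref{prop:large}: with high probability all $\Phi_\pi$ with $\deg\pi>D$ are irreducible.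

\subsection*{The typical shape}
Call a factor $\pi$ of $\bar\varphi$ \emph{typical} if $m_\pi=2$ and $\dim\ker\pi(\bar A)=\ell$. The first condition leaves only one way for $\Phi_\pi$ to split, and the second makes the eigenvectors of $\bar A$ for the roots of $\pi$ unique up to scalars. For typical $\pi\ne t$ the space $W=\ker\pi(\bar A)$ is a line over $\mathbb F_q=\mathbb F_2[t]/(\pi)$. So it is invariant, has no invariant subspaces other than $0$ and $W$, is isotropic by Lemma~\ref{lem:cyclic}, and $\bar A|_W$ has characteristic polynomial $\pi$.

\begin{lemma}\label{lem:typical}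
The probability that $\bar\varphi$ has a factor $\pi$ of degree $>D$ that is not typical is at most $12\cdot2^{-D}$.
\end{lemma}

\begin{proof}
By \eqref{eq:even}, $m_\pi\ne2$ means $m_\pi\ge4$, which has probability at most $8q^{-2}$ by Proposition~\ref{prop:count}. If the nonzero $\mathbb F_q$-space $\ker\pi(\bar A)$ is not a line, it contains at least $q+1$ lines over $\mathbb F_q$. Each is an invariant subspace with characteristic polynomial $\pi$, isotropic by Lemma~\ref{lem:cyclic}. By Proposition~\ref{prop:count} and Markov's inequality this has probability at most $\frac2{(q-1)(q+1)}\le4q^{-2}$. Summing over $\pi$ gives $\sum_{\ell>D}2^\ell\cdot12\cdot2^{-2\ell}=12\cdot2^{-D}$.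
\end{proof}

\subsection*{Splitting as a linear condition on the edges}
The condition $\pi\mid\bar r$ from Section~\ref{sec:adic} is hard to control, since $r$ depends on $A$ through a determinant and Hensel lifting. We replace it by a condition that is linear in the entries of $\bar A$. Over $\mathcal O$ we have $v^TAv=2\sum_{x<y}A(x,y)v_xv_y$, so the information modulo $4$ in $v^TAv$ is carried by the quadratic form
\[
Q_A(v)=\sum_{x<y}\bar A(x,y)\,v_xv_y\qquad(v\in\mathbb F_q^n),
\]
which is defined for every alternating matrix and is linear in it. Extending the dot product bilinearly to $\mathbb F_q^n$, we have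
\begin{equation}\label{eq:polar}
Q_A(cv)=c^2Q_A(v),\qquad Q_A(v+v')=Q_A(v)+Q_A(v')+v\cdot\bar Av' .
\end{equation}
In particular $Q_A$ restricts to an $\mathbb F_2$-linear functional on every isotropic invariant subspace $W\subset\mathbb F_2^n$.

Let $W\subset\mathbb F_2^n$ be isotropic of dimension $\ell\ge2$ and let $T$ be an endomorphism of $W$ with irreducible characteristic polynomial $\pi$. We attach to $(W,T)$ a functional $\lambda_{W,T}\in W^*$, with no reference to $A$. The polynomial $\pi$ has $\ell$ distinct roots in $\mathbb F_q$. Fix a root $\theta$, an eigenvector $v\in W\otimes\mathbb F_q\subset\mathbb F_q^n$ of $T$ for $\theta$ (unique up to a scalar), and a basis $\beta_1,\dots,\beta_\ell$ of $\mathbb F_q$ over $\mathbb F_2$. Write $v=\sum_i\beta_iw_i$ with $w_i\in W$. Expanding each $\theta\beta_i$ in the basis and comparing coefficients in $\sum_i\beta_iTw_i=\sum_i\theta\beta_iw_i$ shows that $\operatorname{span}(w_i)$ is $T$-invariant. It is nonzero and $\pi$ is irreducible, so $w_1,\dots,w_\ell$ is a basis of $W$. Let $\tilde v\in\mathcal O^n$ be any lift of $v$. The sum $\sum_x\tilde v_x^2$ reduces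 to $v\cdot v=\sum_{i,j}\beta_i\beta_j\,w_i\cdot w_j=0$, so it lies in $2\mathcal O$, and modulo $4\mathcal O$ it does not depend on the lift, since $(a+2b)^2\equiv a^2\pmod{4\mathcal O}$. Hence
\[
\gamma=\overline{\tfrac12\textstyle\sum_x\tilde v_x^2}\in\mathbb F_q
\]
depends only on $v$. Squaring is an $\mathbb F_2$-linear bijection of $\mathbb F_q$, so $\beta_1^2,\dots,\beta_\ell^2$ is again a basis. Define $\lambda_{W,T}(w_i)\in\mathbb F_2$ by $\theta\gamma=\sum_i\beta_i^2\,\lambda_{W,T}(w_i)$.

\begin{lemma}\label{lem:split}
Let $\pi$ be a typical factor of $\bar\varphi$ of degree $\ell\ge2$, let $W=\ker\pi(\bar A)$ and $T=\bar A|_W$. If $\Phi_\pi$ is reducible over $\mathbb Q_2$, then $Q_A|_W=\lambda_{W,T}$.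
\end{lemma}

\begin{proof}
By (H3), $\Phi_\pi=\Phi_1\Phi_2$ with $\Phi_1,\Phi_2\in\mathbb Z_2[t]$ monic and nonconstant. Since $\bar\Phi_1\bar\Phi_2=\pi^2$, both reduce to $\pi$. So $\theta$ is a simple root of $\bar\Phi_1$, and by (H4) it lifts to a root $\tilde\theta\in\mathcal O$ of $\Phi_1$. As $\det(\tilde\theta I-A)=\varphi(\tilde\theta)=0$, the matrix $\tilde\theta I-A$ kills a nonzero vector over the fraction field of $\mathcal O$, and scaling by a power of $2$ gives such a vector $\tilde v\in\mathcal O^n$ with nonzero reduction. The reduction is an eigenvector of $\bar A$ for $\theta$. It is killed by $\pi(\bar A)$, so it lies in $W\otimes\mathbb F_q$ and is a scalar multiple of $v$. After multiplying by a unit of $\mathcal O$, the vector $\tilde v$ is a lift of $v$. Now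
\[
0=\tilde v^T(\tilde\theta I-A)\tilde v=\tilde\theta\sum_x\tilde v_x^2-2\sum_{x<y}A(x,y)\tilde v_x\tilde v_y .
\]
Dividing by $2$ and reducing modulo $2\mathcal O$ gives $Q_A(v)=\theta\gamma$. On the other hand, \eqref{eq:polar} gives
\[
Q_A(v)=\sum_i\beta_i^2Q_A(w_i)+\sum_{i<j}\beta_i\beta_j\,w_i\cdot\bar Aw_j=\sum_i\beta_i^2Q_A(w_i),
\]
because $\bar Aw_j\in W$ and $W$ is isotropic. Comparing coefficients, $Q_A(w_i)=\lambda_{W,T}(w_i)$ for all $i$, and both sides are linear on $W$.
\end{proof}

\subsection*{How random is $Q_A$ on $W$?}
It remains to show that, given $\bar A|_W=T$, the functional $Q_A|_W$ still has much freedom. This is not true for every $W$.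

\begin{example}\label{ex:path2}
For the path $1-2-3-4$ of Example~\ref{ex:path} we have $\pi=t^2+t+1$ and $\Phi_\pi=\varphi$ is reducible. With $w=e_1+e_4$ and $w'=e_2+e_3$ we find $\bar Aw=w'$ and $\bar Aw'=w+w'$; the rows of $\pi(\bar A)$ are $(0,1,1,0)$, $(1,1,1,1)$, $(1,1,1,1)$, $(0,1,1,0)$, so $W=\operatorname{span}(w,w')$ and $\pi$ is typical. An eigenvector is $v=w+\theta w'=(1,\theta,\theta,1)$, so $\gamma=1+\theta^2=\theta$, and indeed $Q_A(v)=\theta+\theta^2+\theta=\theta\gamma$. The alternating matrices killing $W$ form a space of dimension $\binom{4-2}2=1$, spanned by $ww'^T+w'w^T$, so exactly two graphs have $\bar A|_W=T$: the paths $1-2-3-4$ and $1-3-2-4$. For both, $Q_A(w)=0$ and $Q_A(w')=1$.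
\end{example}

The cause is the weight of $w$ and $w'$. If $w=e_x+e_y$ and $X$ is alternating with $Xw=0$, then the $x$th coordinate of $Xw$ gives $X(x,y)=0$, that is, $Q_X(w)=0$; so $Q_A(w)$ is determined by $\bar A|_W$. Once vectors of weight $2$ are excluded, at least half of the $\ell$ degrees of freedom survive.

\begin{lemma}\label{lem:random}
Let $W\subset\mathbb F_2^n$ be isotropic of dimension $\ell$ without vectors of weight $2$, and let $T$ be an endomorphism of $W$ with $\Pr(\bar A|_W=T)>0$. Then $\Pr(Q_A|_W=\lambda\mid\bar A|_W=T)\le2^{-\ell/2}$ for every $\lambda\in W^*$.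
\end{lemma}

\begin{proof}
Given $\bar A|_W=T$, the matrix $\bar A$ equals $X_0+X$ with $X_0$ fixed and $X$ uniform in the space $\mathcal A_W$ of alternating matrices that kill $W$. For $X\in\mathcal A_W$ the restriction $Q_X|_W$ is linear by \eqref{eq:polar}, and $X\mapsto Q_X|_W$ is a linear map $\mathcal A_W\to W^*$. Its image is the annihilator of $R=\{w\in W:Q_X(w)=0\text{ for all }X\in\mathcal A_W\}$, and $Q_X|_W$ is uniform on the image. So the probability is at most $2^{-(\ell-\dim R)}$, and we must show $\dim R\le\ell/2$.

\emph{A necessary condition for $w\in R$.} Let $\circ$ denote the coordinatewise product. For $z,z'\in W^\perp$ the matrix $X=zz'^T+z'z^T$ is alternating and kills $W$. For $w\in W$, using $w_x^2=w_x$,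
\[
Q_X(w)=\sum_{x\ne y}z_xw_x\,z'_yw_y=(z\cdot w)(z'\cdot w)-\sum_xw_xz_xz'_x=(w\circ z)\cdot z' .
\]
So $w\in R$ forces $w\circ z\in W^{\perp\perp}=W$ for all $z\in W^\perp$. Thus $R$ is contained in the subspace $R'=\{w\in W:w\circ W^\perp\subset W\}$.

\emph{$R'$ has a basis with disjoint supports.} First, $R'$ is closed under $\circ$. Let $w,w'\in R'$. Since $w'\in W\subset W^\perp$, we get $w\circ w'\in W$; and for $z\in W^\perp$ we have $w'\circ z\in W\subset W^\perp$, so $(w\circ w')\circ z=w\circ(w'\circ z)\in W$. Let $a_1,\dots,a_\rho$ be the nonzero elements of $R'$ whose supports are minimal under inclusion. For $r\in R'$ the element $a_i\circ r\in R'$ has support inside that of $a_i$, so it is $0$ or $a_i$. Applied to $r=a_j$ in both orders, this gives $a_i\circ a_j=0$ for $i\ne j$. Given $r\in R'$, let $r'=r-\sum_{i:\,a_i\circ r\ne0}a_i\in R'$. Then $a_i\circ r'=0$ for every $i$. If $r'$ were nonzero, its support would contain the support of some $a_i$, and $a_i\circ r'=a_i\ne0$. So $r'=0$, the $a_i$ span $R'$, and $\dim R'=\rho$.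

\emph{Each support carries two dimensions of $W$.} Let $Y_i$ be the support of $a_i$ and $W_i$ the space of vectors of $W$ supported in $Y_i$. The space $a_i\circ W^\perp$ is the projection of $W^\perp$ to the coordinates in $Y_i$. A vector supported in $Y_i$ is orthogonal to it exactly when it is orthogonal to $W^\perp$, that is, when it lies in $W_i$. So $\dim(a_i\circ W^\perp)=|Y_i|-\dim W_i$. Since $a_i\circ W^\perp\subset W_i$, we get $\dim W_i\ge|Y_i|/2$. Now $|Y_i|$ is even because $a_i\cdot a_i=0$, and it is not $2$ by hypothesis, so $|Y_i|\ge4$ and $\dim W_i\ge2$. The $Y_i$ are disjoint, so the sum of the $W_i$ is direct and $2\rho\le\ell$.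
\end{proof}

\begin{lemma}\label{lem:weight2}
For $n\ge3$, the probability that for some irreducible $\pi$ there is an isotropic invariant subspace $W$ with characteristic polynomial $\pi$ containing a vector of weight $2$ is at most $n^22^{3-n/2}$.
\end{lemma}

\begin{proof}
Let $w\in W$ have weight $2$ and $\ell=\dim W\le n/2$. Since $\pi$ is irreducible, the vectors $u_i=\bar A^{i-1}w$, $1\le i\le\ell$, form a basis of $W$. For given $w$ and $\ell$, there are at most $2\cdot2^{d_\ell-(n-1)}$ possible tuples $(u_i)$ by Lemma~\ref{lem:tuples} (note $w\ne\mathbf1$), and $2^\ell$ possible values $y\in W$ of $\bar Au_\ell$. By Lemma~\ref{lem:prescribe} the equations $\bar Au_i=u_{i+1}$ $(i<\ell)$, $\bar Au_\ell=y$ hold with probability at most $2^{-d_\ell}$. The product is $2^{\ell+2-n}$. Summing over $\ell\le n/2$ gives at most $2^{3-n/2}$, and there are fewer than $n^2$ vectors $w$.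
\end{proof}

\begin{proposition}\label{prop:large}
For $D\ge1$ and $n\ge3$, the probability that $\Phi_\pi$ is reducible over $\mathbb Q_2$ for some $\pi\mid\bar\varphi$ of degree $>D$ is at most $12\cdot2^{-D}+10\cdot2^{-D/2}+n^22^{3-n/2}$.
\end{proposition}

\begin{proof}
Exclude the events of Lemmas~\ref{lem:typical} and~\ref{lem:weight2}. If $\Phi_\pi$ is reducible with $\ell>D$, then $\pi$ is typical, $W=\ker\pi(\bar A)$ is isotropic without vectors of weight $2$, and Lemma~\ref{lem:split} gives $Q_A|_W=\lambda_{W,T}$ for $T=\bar A|_W$. Sum over all pairs $(W,T)$ with $W$ isotropic of dimension $\ell$ without vectors of weight $2$ and $T$ of irreducible characteristic polynomial. By Proposition~\ref{prop:count}, $\sum_{(W,T)}\Pr(\bar A|_W=T)\le2^\ell\cdot\frac2{2^\ell-1}\le4$ for each $\ell$. By Lemma~\ref{lem:random} the remaining probability is at most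
\[
\sum_{\ell>D}\ \sum_{(W,T)}\Pr(\bar A|_W=T)\,2^{-\ell/2}\le4\sum_{\ell>D}2^{-\ell/2}=\frac{4}{\sqrt2-1}\,2^{-D/2}\le10\cdot2^{-D/2}.
\]
This proves the bound.
\end{proof}

\section{The part of small degree}\label{sec:small}

Keep $D\ge1$ and put $L=8D^22^D$. The three lemmas below carry out step (2) of the plan.

\begin{lemma}\label{lem:dim}
$\Pr(\dim M_D>L)\le16\cdot2^{-D}$.
\end{lemma}

\begin{proof}
There are fewer than $2^{D+1}$ irreducible $\pi$ of degree $\le D$. By Proposition~\ref{prop:count} with $s=2D$ and $q\ge2$, each has $m_\pi\ge4D$ with probability at most $8\cdot2^{-2D}$. So with probability at least $1-16\cdot2^{-D}$ all these $m_\pi$ are less than $4D$, and then $\dim M_D=\sum_{\deg\pi\le D}m_\pi\deg\pi\le2^{D+1}\cdot4D\cdot D=L$.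
\end{proof}

Sparse differences $N$ must be excluded separately, because a balanced $N$ with few entries is easy to find: the two paths in Example~\ref{ex:path2} differ by the $4$-cycle with edges $12,24,43,31$, on which edges and non-edges alternate. Here we use that the rows of $N$ lie in an \emph{invariant} subspace. The dimension is bounded, so the crude count of tuples, without isotropy, suffices.

\begin{lemma}\label{lem:sparse}
The probability that some nonzero $w\in\mathbb F_2^n$ of weight less than $n/4$ lies in an invariant subspace of dimension at most $L$ is at most $L\,2^{-0.188n+L+L(L+1)/2}$.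
\end{lemma}

\begin{proof}
For such $w$ there is $1\le k\le L$ such that $u_i=\bar A^{i-1}w$, $1\le i\le k$, are independent and $\bar Au_k$ lies in their span. For given $w$ and $k$ there are at most $2^{n(k-1)}$ choices of $u_2,\dots,u_k$ and $2^k$ choices of $\bar Au_k$, so Lemma~\ref{lem:prescribe} bounds the probability by $2^{n(k-1)+k-d_k}=2^{-n+k+k(k+1)/2}$. The number $B$ of vectors of weight at most $n/4$ satisfies
\[
1\ge\sum_{j\le n/4}\binom nj\Bigl(\frac14\Bigr)^j\Bigl(\frac34\Bigr)^{n-j}\ge B\Bigl(\frac14\Bigr)^{n/4}\Bigl(\frac34\Bigr)^{3n/4},
\]
so $B\le2^{(2-\frac34\log_23)n}\le2^{0.812n}$. Sum over $w$ and $k$.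
\end{proof}

For a dense $N$, being balanced means that linearly many long sums of random signs vanish. Each costs a factor of order $n^{-1/2}$, so the total cost $2^{-\Omega(n\log n)}$ beats the number $2^{O(nL)}$ of matrices of rank at most $L$.

\begin{lemma}\label{lem:dense}
For $n\ge16$, the probability that some nonzero alternating matrix $N$ of rank at most $L$, all of whose nonzero rows have weight at least $n/4$, is balanced for $A$ is at most $2^{2nL}(4/\sqrt n)^{n/64}$.
\end{lemma}

\begin{proof}
A matrix of rank at most $L$ is a product of an $n\times L$ and an $L\times n$ matrix, so there are at most $2^{2nL}$ choices of $N$. Fix $N$. Let $x_1,\dots,x_k$ index its nonzero rows and let $Y_i=\{y:N(x_i,y)=1\}$. By symmetry $Y_i\subset\{x_1,\dots,x_k\}$, so $k\ge|Y_i|\ge n/4$. Let $s_i=|Y_i\cap\{x_{i+1},\dots,x_k\}|$. Then $\sum_is_i=\frac12\sum_i|Y_i|\ge kn/8$. If $r$ indices have $s_i\ge n/16$, then $\sum_is_i\le rn+kn/16$, so $r\ge k/16\ge n/64$.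

For $i=1,2,\dots,k$ reveal the entries $A(x_i,x_j)$ with $j>i$. In condition \eqref{eq:balanced} for $x=x_i$, the terms $y=x_j$ with $j<i$ are known from earlier steps, so the condition prescribes the value of a sum of $s_i$ fresh independent uniform signs. For $s\ge1$ such a sum takes a given value with probability at most $\binom s{\lfloor s/2\rfloor}2^{-s}\le s^{-1/2}$. Indeed, for $s=2a$ this quantity is $\prod_{i=1}^a\frac{2i-1}{2i}$, whose square is at most $\prod_{i=1}^a\frac{2i-1}{2i+1}=\frac1{2a+1}$, and its value at $s=2a-1$ equals its value at $s=2a$. Multiplying the conditional probabilities over the $r$ indices with $s_i\ge n/16$ gives at most $(4/\sqrt n)^r\le(4/\sqrt n)^{n/64}$.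
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:final}
Let $D\ge1$, $L=8D^22^D$ and $n\ge16$. Outside an event of probability at most
\[
\delta(n,D)=28\cdot2^{-D}+10\cdot2^{-D/2}+n^22^{3-n/2}+L\,2^{-0.188n+L+L(L+1)/2}+2^{2nL}\Bigl(\frac4{\sqrt n}\Bigr)^{n/64},
\]
every signed graph $A'$ that is a mate of $A$ satisfies $|A'|=A$.
\end{proposition}

\begin{proof}
Exclude the events of Proposition~\ref{prop:large} and Lemmas~\ref{lem:dim}, \ref{lem:sparse} and~\ref{lem:dense}; their probabilities add up to at most $\delta(n,D)$. Let $N=\bar A'-\bar A$. All $\Phi_\pi$ with $\deg\pi>D$ are irreducible, so by Proposition~\ref{prop:rows} the rows of $N$ lie in $M_D$, an invariant subspace of dimension at most $L$. Hence $\operatorname{rank}N\le L$, and the nonzero rows of $N$ have weight at least $n/4$. By Lemma~\ref{lem:balanced}, $N$ is alternating and balanced, so $N=0$ and $|A'|=A$.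
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An adjacency matrix $A'$ is a signed graph with $|A'|=A'$, so the failure probability is at most $\delta(n,D)$ for every $D$. For fixed $D$ the last three terms of $\delta(n,D)$ tend to $0$ as $n\to\infty$, so the limit superior of the failure probability is at most $28\cdot2^{-D}+10\cdot2^{-D/2}$. Let $D\to\infty$. If $\mathrm{EA}(H)=\mathrm{EA}(G)$, some labeling of $H$ has an adjacency matrix that is a mate of $A$, hence equal to $A$, and $H\cong G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a), upper bound]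
For large $n$ let $D=D(n)$ be maximal with $L=8D^22^D\le\frac1{400}\log_2n$. Since $L=O(\log n)$, the third and fourth terms of $\delta(n,D)$ are $2^{-\Omega(n)}$, and the fifth is at most
\[
2^{\,n\left(\frac1{200}\log_2n-\frac1{128}\log_2n+\frac1{32}\right)}=2^{-\Omega(n\log n)} .
\]
From $2^D\le L\le\log_2n$ we get $D\le\log_2\log_2n$, and maximality gives $16(D+1)^22^D>\frac1{400}\log_2n$. So $2^D\ge c\log n/(\log\log n)^2$ for a constant $c>0$, and the first two terms are $O(2^{-D/2})=O(\log\log n/\sqrt{\log n})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a), lower bound]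
The rook graph $\Gamma_1$ has vertex set $\mathbb Z_4^2$, two vertices being adjacent if they agree in exactly one coordinate. The Shrikhande graph $\Gamma_2$ has vertex set $\mathbb Z_4^2$, two vertices being adjacent if their difference lies in $C=\{\pm a,\pm b,\pm c\}$ with $a=(1,0)$, $b=(0,1)$, $c=(1,1)$. Both are connected and $6$-regular, and we claim that in both any two distinct vertices have exactly two common neighbors; that is, both are strongly regular with parameters $(16,6,2,2)$. In $\Gamma_1$ these are the other two vertices of the common row or column, or the other two corners of the rectangle. In $\Gamma_2$ the number of common neighbors of two vertices with difference $d$ is the number of ordered ways to write $d$ as a sum of two elements of $C$. The sums of an element with itself give each of $(2,0)$, $(0,2)$, $(2,2)$ twice. The twelve unordered pairs of distinct, non-opposite elements give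
\[
\pm(a+b),\ \pm(a-b),\ \pm(a+c),\ \pm(a-c),\ \pm(b+c),\ \pm(b-c),
\]
that is, $\pm(1,1)$, $\pm(1,3)$, $\pm(2,1)$, $\pm(0,3)$, $\pm(1,2)$, $\pm(3,0)$, which are the twelve elements with an odd coordinate, once each. The graphs are not isomorphic: the neighborhood of a vertex induces $2K_3$ in $\Gamma_1$, while in $\Gamma_2$ the neighborhood of $0$ contains the $6$-cycle $a,c,b,-a,-c,-b$.

For both adjacency matrices $A^2=4I+2J$ and $AJ=6J$, with $J$ the all-ones matrix, and $J^2=16J$. By induction $A^k=\alpha_kI+\beta_kA+\gamma_kJ$ with the same coefficients for both graphs, so every vertex of either graph lies at the start of $\alpha_k+\gamma_k$ closed walks of length $k$. Closed walks stay in their component, so Lemma~\ref{lem:walks} gives $\mathrm{EA}(\Gamma_1\sqcup G')=\mathrm{EA}(\Gamma_2\sqcup G')$ for every graph $G'$. The two unions are not isomorphic, since they have different numbers of components isomorphic to $\Gamma_1$. Placing a fixed copy of $\Gamma_1$ on the vertices $1,\dots,16$, no edges from it to the other vertices, and an arbitrary graph on these, we obtain $2^{\binom{n-16}2}$ labeled graphs that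 are not identified by $\mathrm{EA}$, and $\binom{n-16}2-\binom n2=136-16n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Suppose $P_*(x,x)=P_*(y,y)$ with $x\ne y$, and let $\tau$ be the permutation matrix of the transposition $(x\,y)$. The adjacency matrix $\tau A\tau$ has spectral projections $\tau P_i\tau$, whose diagonals are those of $P_i$ with the equal entries at $x$ and $y$ exchanged. So $\tau A\tau$ is a mate of $A$. If the conclusion of Theorem~\ref{thm:main} holds, then $\tau A\tau=A$, which means $A(x,z)=A(y,z)$ for all $z\ne x,y$. Such a pair exists with probability at most $\binom n22^{-(n-2)}\to0$. Finally, when the angle sequences are distinct and the conclusion of Theorem~\ref{thm:main} holds, let $\mathrm{EA}(H)=\mathrm{EA}(G)$. An isomorphism $G\to H$ exists and preserves angle sequences, so it sends each vertex to the unique vertex of $H$ with the same sequence.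
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
For a diagonal $\pm1$ matrix $S$, the signed graph $SAS$ has spectral projections $SP_iS$ with the same diagonals as $P_i$, so it is a mate of $A$. For the converse, the graph $G$ is disconnected with probability at most $\sum_{1\le j\le n/2}\binom nj2^{-j(n-j)}\le\sum_{j\ge1}(n2^{-n/2})^j\to0$. So with probability tending to $1$, $G$ is connected and, by Proposition~\ref{prop:final} with $D=D(n)$ as in part~(a), every signed mate $A'$ has $|A'|=A$. It remains to find the signs. Let $z$ be a unit eigenvector of $A'$ for its largest eigenvalue $\mu_1$, and let $|z|$ be the vector of absolute values. Then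
\[
\mu_1=z^TA'z\le|z|^TA|z|\le\mu_1 .
\]
Equality on the right shows that $|z|$ maximizes the Rayleigh quotient of $A$, so $A|z|=\mu_1|z|$. If $z_x=0$, then $\sum_yA(x,y)|z_y|=0$, so $z$ vanishes at all neighbors of $x$, and by connectivity everywhere; hence all $z_x\ne0$. Equality on the left forces $A'(x,y)z_xz_y=A(x,y)|z_x||z_y|$ for all $x,y$. Thus $A'=SAS$ with $S(x,x)=\operatorname{sgn}z_x$.
\end{proof}

Part~(d) of Theorem~\ref{thm:more} was proved in Sections~\ref{sec:signs} and~\ref{sec:adic}. Part~(c) shows that the sign ambiguity of Lemma~\ref{lem:sign} is real: the angle data cannot distinguish $A$ from $SAS$, and it is the requirement that the entries lie in $\{0,1\}$ that singles out $A$.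

\begin{thebibliography}{9}

\bibitem{AFKV}
V.~Arvind, Frank Fuhlbr\"uck, Johannes K\"obler, Oleg Verbitsky,
\emph{On a Hierarchy of Spectral Invariants for Graphs},
arXiv:2310.04391 (2023).

\bibitem{FH}
Fine and Herstein, \emph{Illinois J. Math.} 2 (1958).

\end{thebibliography}
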